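# $\omega^{\omega_1}$ and the top Tukey type: an independence proof

## 1. Directed sets, Tukey maps, and families with no infinite bounded subfamily

Throughout, an ordered set is a set with a reflexive and transitive relation. For sets $I,J$ we write $\mathrm{Fn}(I,J)$ for the set of finite partial functions from $I$ to $J$.

**Definition (directed set).** An ordered set $D$ is directed if it is nonempty and any two elements have an upper bound. A subset $X\subseteq D$ is bounded if a single $d\in D$ satisfies $x\le d$ for all $x\in X$. It is cofinal if every $d\in D$ lies below some $x\in X$.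

In a directed set every finite subset is bounded. There are two examples that matter. For a cardinal $\kappa$, $[\kappa]^{<\omega}$ is the set of finite subsets of $\kappa$ ordered by inclusion; here $\mathcal U$ is bounded exactly when $\bigcup\mathcal U$ is finite. For a cardinal $\theta$, $\omega^{\theta}$ is the set of all functions $f:\theta\to\omega$ with $f\le g$ iff $f(\alpha)\le g(\alpha)$ for every $\alpha<\theta$. There are no exceptional coordinates, so a family is bounded iff at each coordinate it takes only finitely many values.

**Definition (Tukey reducibility).** $D\le_T E$ if there is a map $\phi:D\to E$ sending unbounded subsets of $D$ to unbounded subsets of $E$. We write $D\equiv_T E$ if $D\le_T E$ and $E\le_T D$.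

Equivalently, there is $\psi:E\to D$ sending cofinal sets to cofinal sets. Given $\phi$, the set $\{d:\phi(d)\le e\}$ has bounded image, so it is bounded; let $\psi(e)$ be a bound. If $C\subseteq E$ is cofinal and $d\in D$, take $e\in C$ above $\phi(d)$; then $d\le\psi(e)$. Conversely, given $\psi$ and $d\in D$, there is $\phi(d)\in E$ such that $\psi(e')\ge d$ for all $e'\ge\phi(d)$; otherwise $\{e':\psi(e')\not\ge d\}$ would be cofinal with a non-cofinal image. If $e'$ bounds $\phi[X]$, then $\psi(e')$ bounds $X$.

For example, $\omega\equiv_T[\omega]^{<\omega}$. The map $n\mapsto\{0,\dots,n\}$ sends infinite sets to unbounded sets. The map $F\mapsto\max F$ (and $\emptyset\mapsto 0$) sends unbounded families to infinite sets of integers.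

Tukey's theorem says that $D\le_T[\kappa]^{<\omega}$ whenever $|D|\le\kappa$. If $i:D\to\kappa$ is injective, then $d\mapsto\{i(d)\}$ works: an unbounded subset of $D$ is infinite, and an infinite set of singletons is unbounded.

**Definition (Tukey-top).** $D$ is Tukey-top if $D\equiv_T[|D|]^{<\omega}$. By Tukey's theorem this means $[|D|]^{<\omega}\le_T D$.

For example, $\omega$ is Tukey-top. The ordinal $\omega_1$ is not. Suppose $\phi:[\omega_1]^{<\omega}\to\omega_1$ is any map. The set $\{\{n\}:n<\omega\}$ is unbounded, but its image is countable and so bounded in $\omega_1$.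

**Lemma 1.** Let $E$ be directed and $\kappa$ a cardinal. Then $[\kappa]^{<\omega}\le_T E$ iff there is $f:\kappa\to E$ such that $f[A]$ is unbounded for every infinite $A\subseteq\kappa$.

*Proof.* If $\phi$ is a Tukey map, put $f(\xi)=\phi(\{\xi\})$. For infinite $A$ the set $\{\{\xi\}:\xi\in A\}$ is unbounded, so its image $f[A]$ is unbounded. Conversely, given $f$, let $\phi(F)$ be an upper bound of the finite set $f[F]$. If $\mathcal U\subseteq[\kappa]^{<\omega}$ is unbounded, then $\bigcup\mathcal U$ is infinite. A bound of $\phi[\mathcal U]$ would bound $f[\bigcup\mathcal U]$, which is impossible. $\square$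

Restricting $f$ shows that $[\kappa]^{<\omega}\le_TE$ implies $[\rho]^{<\omega}\le_TE$ for all $\rho\le\kappa$.

**Definition (σ-separating).** A family $\langle f_\xi:\xi<\kappa\rangle$ in $\omega^\theta$ is σ-separating if for every countable $A\subseteq\kappa$ there is $\alpha<\theta$ such that $\xi\mapsto f_\xi(\alpha)$ is injective on $A$.

If such a family exists, then $[\kappa]^{<\omega}\le_T\omega^\theta$. Indeed, an infinite $A\subseteq \kappa$ contains a countably infinite $A'$, and at the coordinate $\alpha$ given for $A'$ the family takes infinitely many values. Lemma 1 applies. Here is an example of size $\omega_1$ in $\omega^{\omega_1}$: fix injections $e_\alpha:\alpha\to\omega$ for $\alpha<\omega_1$, and let $f_\xi(\alpha)=e_\alpha(\xi)$ if $\xi<\alpha$, and $0$ otherwise. A countable $A\subseteq\omega_1$ is contained in some $\alpha<\omega_1$, and on $A$ the map $\xi\mapsto f_\xi(\alpha)$ is the injective map $e_\alpha{\restriction}A$.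

**Definition (ccc, $\mathrm{MA}_\theta$).** In a forcing order, $q\le p$ means that $q$ is the stronger condition; the order is ccc if every set of pairwise incompatible conditions is countable. $\mathrm{MA}_\theta$ says: for every ccc order $Q$ and every family of at most $\theta$ dense subsets of $Q$ there is a filter meeting all of them.

For example, $\mathrm{MA}_\theta$ (with $\theta$ infinite) implies $2^{\omega}>\theta$. Given $x_i\in2^\omega$ for $i<\theta$, apply it to $\mathrm{Fn}(\omega,2)$ and the dense sets $\{s:s\not\subseteq x_i\}$, $\{s:n\in\operatorname{dom}s\}$. The union of the filter is a real different from all $x_i$.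

**Definition (Kurepa tree).** A Kurepa tree is a tree of height $\omega_1$ with countable levels $T_\alpha$ and at least $\aleph_2$ cofinal branches.

For contrast, the tree $2^{<\omega_1}$ has height $\omega_1$ and $2^{\aleph_1}\ge\aleph_2$ cofinal branches, but it is not a Kurepa tree, since its level $\omega$ is $2^\omega$, which is uncountable.

## 2. Is $[2^{\aleph_1}]^{<\omega}\le_T\omega^{\omega_1}$ provable in ZFC?

Since $|\omega^{\omega_1}|=2^{\aleph_1}$, the directed set $\omega^{\omega_1}$ is Tukey-top exactly when $[2^{\aleph_1}]^{<\omega}\le_T\omega^{\omega_1}$. By Lemma 1 this asks for $2^{\aleph_1}$ functions from $\omega_1$ to $\omega$ such that no infinite set of indices gives a bounded subfamily. The question is whether ZFC proves that there are such functions. It comes from Tom Benhamou, Justin T. Moore, Luke Serafin, "Ultrafilters over Successor Cardinals and the Tukey Order", arXiv:2507.22307 (2025).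

The answer is no: relative only to the consistency of ZFC, it is consistent that $\omega^{\omega_1}$ is not Tukey-top. Since CH implies that it is Tukey-top, the statement is independent. Here are the precise results.

**Theorem 1.** Assume GCH in $V$. Let $\theta$ be an uncountable cardinal, $\kappa=\theta^{++}$, and $\lambda\ge\kappa$ regular. There is a ccc forcing $P_\lambda$ such that in $V[G]$:

1. $\mathrm{MA}_\theta$ holds, and $2^\mu=\lambda$ for all $\omega\le\mu<\lambda$;
2. for every $\langle f_\xi:\xi<\kappa\rangle$ in $\omega^\theta$ there is an infinite $A\subseteq\kappa$ such that $\{f_\xi:\xi\in A\}$ is bounded in $\omega^\theta$.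

Hence in $V[G]$, $[\theta^{++}]^{<\omega}\not\le_T\omega^\mu$ for every infinite $\mu\le\theta$. Since $2^\mu=\lambda\ge\theta^{++}$, no $\omega^\mu$ with $\omega\le\mu\le\theta$ is Tukey-top.

The "hence" is Lemma 1. If $f:\kappa\to\omega^\mu$ were as in that lemma, extend every $f(\xi)$ by $0$ to a function on $\theta$; still no infinite subfamily is bounded, contradicting (2). As $|\omega^\mu|=2^\mu=\lambda\ge\kappa$, also $[2^\mu]^{<\omega}\not\le_T\omega^\mu$. The original question is the case $\theta=\omega_1$, $\kappa=\lambda=\omega_3$. Then $2^{\aleph_1}=\aleph_3$ and $[\omega_3]^{<\omega}\not\le_T\omega^{\omega_1}$ in $V[G]$. As GCH is consistent relative to ZFC (Gödel), only $\mathrm{Con}(\mathrm{ZFC})$ is assumed.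

**Theorem 2.**

- (a) (ZFC) If $\theta$ is an infinite cardinal with $\theta^\omega=\theta$, then $\omega^\theta$ is Tukey-top. In particular CH implies that $\omega^{\omega_1}$ is Tukey-top.
- (b) In the model of Theorem 1, if $\mathrm{cf}(\theta)>\omega$, then for every cardinal $\rho$: $[\rho]^{<\omega}\le_T\omega^\theta$ iff $\rho\le\theta^+$. For $\theta=\omega_1$: iff $\rho\le\omega_2$.
- (c) $\mathrm{MA}_{\omega_1}+\mathfrak c=2^{\aleph_1}=\aleph_3$ does not decide whether $\omega^{\omega_1}$ is Tukey-top.
- (d) If $2^{\aleph_1}=\aleph_2$ and $\omega^{\omega_1}$ is not Tukey-top, then there is no Kurepa tree, hence $\omega_2$ is inaccessible in $L$. So $2^{\aleph_1}=\aleph_3$ is the least value for which non-Tukey-topness can be obtained from $\mathrm{Con}(\mathrm{ZFC})$ alone, unless the existence of an inaccessible cardinal is inconsistent or its consistency follows from that of ZFC.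

Whether $2^{\aleph_1}=\aleph_2$ together with non-Tukey-topness is consistent from large cardinals is not settled here.

## 3. The exponents $n$, $\omega$ and $\omega_1$ by hand

For a finite exponent $n\ge1$, $\omega^n$ is countable and the constant functions form a family indexed by $\omega$ with no infinite bounded subfamily. So $\omega^n$ is Tukey-top.

For exponent $\omega$, ZFC already shows $[\omega_1]^{<\omega}\not\le_T\omega^\omega$, so $\omega^\omega$ is never Tukey-top. Take $\langle f_\xi:\xi<\omega_1\rangle$ in $\omega^\omega$. If some function occurs infinitely often, that constant subfamily is bounded. Otherwise the set $F=\{f_\xi:\xi<\omega_1\}$ is uncountable. Give $\omega^\omega$ the product topology, with basic open sets $[u]=\{f:u\subseteq f\}$ for $u\in\mathrm{Fn}(\omega,\omega)$. If $f$ is isolated in $F$, choose $u_f$ with $[u_f]\cap F=\{f\}$; the map $f\mapsto u_f$ is injective into a countable set. So some $f\in F$ is not isolated, and we can choose distinct $g_n\in F$ with $g_n{\restriction}n=f{\restriction}n$. At coordinate $k$ all $g_n$ with $n>k$ have the value $f(k)$, so $\{g_n:n<\omega\}$ takes finitely many values at each coordinate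 and is bounded. The principle behind this is that *a convergent sequence is bounded*.

For exponent $\omega_1$ the example in Section 1 gives $[\omega_1]^{<\omega}\le_T\omega^{\omega_1}$ outright. So any bounded-subfamily theorem must be about families of size at least $\omega_2$.

## 4. Accumulation points, and why $\mathrm{MA}_\theta$ does not make them reachable by countable sets

Let us try the convergent sequence argument in $\omega^\theta$. Basic open sets are $[u]$ for $u\in\mathrm{Fn}(\theta,\omega)$, and there are $\theta$ of them. A family $F$ of $\theta^+$ distinct functions therefore has a non-isolated member $f_\eta$, as before, and every $[u]$ with $u\subseteq f_\eta$ contains infinitely many members of $F$. To get a convergent sequence two things remain: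

- (A) find *countably many* members $f_{\xi_0},f_{\xi_1},\dots$ such that every $[u]$ with $u\subseteq f_\eta$ contains $f_{\xi_n}$ for infinitely many $n$;
- (B) thin this countable set to a sequence converging to $f_\eta$.

Under $\mathrm{MA}_\theta$, (B) is a textbook fact.

**Lemma 2 (Booth's lemma).** Assume $\mathrm{MA}_\theta$, $\theta$ infinite. Let $B_\alpha\subseteq\omega$ $(\alpha<\theta)$ be such that all finite intersections $B_F=\bigcap_{\alpha\in F}B_\alpha$ are infinite (with $B_\emptyset=\omega$). Then there is an infinite $B\subseteq\omega$ with $B\setminus B_\alpha$ finite for all $\alpha<\theta$.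

*Proof* (see Kunen, *Set Theory*, 1980, Ch. II §2). Force with pairs $(s,F)$, $s\subseteq\omega$ and $F\subseteq\theta$ finite, where $(s',F')\le(s,F)$ iff $s\subseteq s'$, $F\subseteq F'$ and $s'\setminus s\subseteq B_F$. Pairs $(s,F)$, $(s,F')$ with the same first entry have the common extension $(s,F\cup F')$; as there are countably many $s$, the order is ccc. The sets $\{(s,F):\alpha\in F\}$ are dense, and so are the sets $\{(s,F):|s|\ge k\}$ because $B_F$ is infinite. Let $H$ be a filter meeting them all and $B=\bigcup\{s:(s,F)\in H\}$. Then $B$ is infinite. If $(s,F)\in H$ with $\alpha\in F$, then $B\setminus s\subseteq B_\alpha$: any $n\in B$ lies in some $s'$ with $(s',F')\in H$, and a common extension $(s'',F'')\in H$ has $n\in s''$ and $s''\setminus s\subseteq B_F\subseteq B_\alpha$. $\square$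

The argument stops at (A). Suppose the family is σ-separating, and let $S$ be any countable set of indices. There is a coordinate $\alpha$ at which the functions with indices in $S\cup\{\eta\}$ have pairwise different values, so the neighborhood $\{g:g(\alpha)=f_\eta(\alpha)\}$ contains no $f_\xi$ with $\xi\in S\setminus\{\eta\}$. Thus no countable subfamily accumulates anywhere on the family. Martin's Axiom does not exclude this: in Section 9 we shall see a model of $\mathrm{MA}$ with $\mathfrak c=2^{\aleph_1}=\aleph_3$ and a σ-separating family of size $\aleph_3$ in $\omega^{\omega_1}$. So (A) has to come from *how* the model of $\mathrm{MA}_\theta$ is built, starting from GCH.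

What would give (A)? Suppose each name $\dot f_\xi$ uses only a set $b_\xi$ of $\theta$ coordinates of the forcing, and that after thinning the $b_\xi$ form a $\Delta$-system with root $R$. If a condition $p$ forces $u\subseteq\dot f_\eta$, we would like to take a condition $q$ on $b_{\xi_n}$ that forces $u\subseteq\dot f_{\xi_n}$ and agrees with $p$ on $R$, and use $p\cup q$. In a finite support product this is fine. In the usual finite support iteration the entry $p(\gamma)$ is a name that may involve any earlier coordinates, so the restriction of $p$ to an arbitrary set of coordinates has no reason to be a condition there, and $p\cup q$ need not make sense. The remedy is to build the iteration so that a condition is a finite function with values in $\theta$, while the order at coordinate $\gamma$ is read off from a set $a_\gamma$ of at most $\theta$ earlier coordinates. Then conditions agreeing on their common domain are always compatible, via their union.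

## 5. An iteration whose conditions are finite functions into $\theta$

Fix $V\models\mathrm{GCH}$ and $\theta,\kappa,\lambda$ as in Theorem 1. By recursion on $\beta\le\lambda$ we construct $a_\gamma,\dot Q_\gamma$ for $\gamma<\beta$, and $P_\beta$.

**Definition (closed set, $P_C$).** Given $a_\gamma\subseteq\gamma$ for $\gamma<\beta$, call $C\subseteq\beta$ closed if $\gamma\in C$ implies $a_\gamma\subseteq C$. The underlying set of $P_\beta$ is $\mathrm{Fn}(\beta,\theta)$, and $P_C=\{p\in P_\beta:\operatorname{dom}p\subseteq C\}$ with the induced order.

For example, let $\beta=3$, $a_0=\emptyset$, $a_1=\{0\}$, $a_2=\emptyset$. The closed sets are $\emptyset,\{0\},\{2\},\{0,1\},\{0,2\},\{0,1,2\}$. The sets $\{1\}$ and $\{1,2\}$ are not closed, since the order at coordinate $1$ depends on coordinate $0$.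

We require, for each $\gamma<\beta$:

- $a_\gamma\subseteq\gamma$ is closed and $|a_\gamma|\le\theta$;
- $\dot Q_\gamma=(\theta,\dot\le_\gamma)$ is a $P_{a_\gamma}$-name, forced by $P_{a_\gamma}$ to be a preorder with largest element $0$;
- $1\Vdash_{P_\gamma}$ "$\dot Q_\gamma$ is ccc".

**Definition (the order).** For $p,q\in P_\beta$,
$$q\le p\iff \operatorname{dom}p\subseteq\operatorname{dom}q\ \text{ and }\ \forall\gamma\in\operatorname{dom}p:\ q{\restriction}a_\gamma\Vdash_{P_{a_\gamma}}q(\gamma)\mathrel{\dot\le_\gamma}p(\gamma).\tag{1}$$

The condition at $\gamma$ mentions only $a_\gamma\subseteq\gamma$, so the order of $P_\gamma$ is the one induced from $P_\beta$, and $P_C$ does not depend on which $\beta\supseteq C$ we use. In the example, a condition with domain $\{0,1\}$ is a pair of ordinals $(p(0),p(1))$ below $\theta$, and to strengthen $p(1)$ to $\xi$ one needs that the entry at $0$ forces $\xi\mathrel{\dot\le_1}p(1)$. The largest condition is $1=\emptyset$.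

Every ordinal $\gamma\le\beta$ is closed, since $a_{\gamma'}\subseteq\gamma'$. Unions and intersections of closed sets are closed. Every set $X$ with $|X|\le\theta$ lies in a closed set of size $\le\theta$: put $X_0=X$, $X_{n+1}=X_n\cup\bigcup_{\gamma\in X_n}a_\gamma$, and take $\bigcup_nX_n$.

The following facts are proved by induction on $\beta$. In particular, for $\gamma<\beta$ the forcing relation of $P_{a_\gamma}$, a suborder of $P_\gamma$, is already meaningful.

**Fact (i).** *If $q\le p$ and $C$ is closed, then $q{\restriction}C\le p{\restriction}C$. Also $p\le p{\restriction}C$.* The purpose is to let us restrict inequalities to closed sets. Clearly $\operatorname{dom}(p{\restriction}C)\subseteq\operatorname{dom}(q{\restriction}C)$. For $\gamma\in C\cap\operatorname{dom}p$ we have $a_\gamma\subseteq C$, so $(q{\restriction}C){\restriction}a_\gamma=q{\restriction}a_\gamma$, and this forces $q(\gamma)\mathrel{\dot\le_\gamma}p(\gamma)$. For $p\le p{\restriction}C$, use that $\dot\le_\gamma$ is forced to be reflexive.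

**Fact (ii).** *$\le$ is a preorder.* Reflexivity is clear. Let $r\le q\le p$ and $\gamma\in\operatorname{dom}p$. By (i) with $C=a_\gamma$, $r{\restriction}a_\gamma\le q{\restriction}a_\gamma$. So $r{\restriction}a_\gamma$ forces both $r(\gamma)\mathrel{\dot\le_\gamma}q(\gamma)$ and $q(\gamma)\mathrel{\dot\le_\gamma}p(\gamma)$, hence $r(\gamma)\mathrel{\dot\le_\gamma}p(\gamma)$.

**Fact (iii).** *If $p,q$ agree on $\operatorname{dom}p\cap\operatorname{dom}q$, then $p\cup q\le p$ and $p\cup q\le q$.* This is the amalgamation property for which the forcing was designed. For $\gamma\in\operatorname{dom}p$ we have $(p\cup q)(\gamma)=p(\gamma)$, and reflexivity is forced; likewise for $q$.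

**Fact (iv).** *If $C$ is closed, $q\in P_C$ and $q\le p{\restriction}C$, then $r=q\cup p{\restriction}(\beta\setminus C)$ satisfies $r\le p$ and $r\le q$.* The purpose is to strengthen $p$ on $C$ alone. First, $r\le q$ as in (iii), since $r\supseteq q$. Next, $\operatorname{dom}p\subseteq\operatorname{dom}r$. If $\gamma\in\operatorname{dom}p\setminus C$, then $r(\gamma)=p(\gamma)$. If $\gamma\in\operatorname{dom}p\cap C$, then $a_\gamma\subseteq C$, so $r{\restriction}a_\gamma=q{\restriction}a_\gamma$, which forces $r(\gamma)=q(\gamma)\mathrel{\dot\le_\gamma}p(\gamma)$.

It follows that $P_C$ is a complete suborder of $P_\beta$ for $C$ closed. If $q,q'\in P_C$ have a common extension $r\in P_\beta$, then by (i) $r{\restriction}C\in P_C$ extends $q{\restriction}C=q$ and $q'$; so compatibility is the same in both orders, and $P_C$ is ccc if $P_\beta$ is. If $G$ is $P_\beta$-generic over $V$, then $G\cap P_C$ is $P_C$-generic. It is a filter: for $q,q'\in G\cap P_C$ take $r\in G$ below both; then $r{\restriction}C\in G$ because $r\le r{\restriction}C$, and $r{\restriction}C\le q,q'$. If $D\in V$ is dense in $P_C$, then $\{r\in P_\beta:r\le d\text{ for some }d\in D\}$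 is dense in $P_\beta$: given $p$, pick $d\in D$ below $p{\restriction}C$ and apply (iv). So $G$ contains some $d\in D$.

**Fact (v).** *Let $C$ be closed and $\varphi$ an absolute statement about $P_C$-names, that is, one whose truth in $V[G]$ and in $V[G\cap P_C]$ always coincide. Then*
$$p\Vdash_{P_\beta}\varphi\iff p{\restriction}C\Vdash_{P_C}\varphi.\tag{2}$$
Examples of such statements are $\xi\mathrel{\dot\le_\gamma}\xi'$ (with $a_\gamma\subseteq C$), "$\dot Q$ is a preorder on $\theta$ with largest element $0$", and $u\subseteq\dot f$ for finite $u$. Being ccc is not treated this way, since a larger model may contain new antichains; this is why the third requirement above speaks of $P_\gamma$ and not of $P_{a_\gamma}$.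

($\Leftarrow$) If $p\in G$, then $p{\restriction}C\in G\cap P_C$, so $\varphi$ holds in $V[G\cap P_C]$ and hence in $V[G]$. ($\Rightarrow$) If $p{\restriction}C\not\Vdash_{P_C}\varphi$, some $q\le p{\restriction}C$ in $P_C$ has $q\Vdash_{P_C}\neg\varphi$. The condition $r$ of (iv) lies below $p$ and $q$. A generic $G\ni r$ would give $\varphi$ in $V[G]$ and $\neg\varphi$ in $V[G\cap P_C]$, contradicting absoluteness.

**Fact (vi).** *Put $p(\beta):=0$ if $\beta\notin\operatorname{dom}p$. The map $p\mapsto(p{\restriction}\beta,p(\beta))$ from $P_{\beta+1}$ to $P_\beta*\dot Q_\beta$ preserves order and incompatibility and has dense image.* The purpose is to identify the successor step as a two-step iteration.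

Order: by (v) applied to $C=a_\beta$ in $P_\beta$, $q{\restriction}a_\beta\Vdash_{P_{a_\beta}}q(\beta)\mathrel{\dot\le_\beta}p(\beta)$ iff $q{\restriction}\beta\Vdash_{P_\beta}q(\beta)\mathrel{\dot\le_\beta}p(\beta)$. So if $q\le p$, the images are ordered accordingly; when $\beta\notin\operatorname{dom}p$, the second coordinate is compared with the largest element $0$. Density: given $(p,\dot q)$, let $p'\le p$ in $P_\beta$ decide $\dot q=\xi$. Then $(p',\check\xi)\le(p,\dot q)$ is the image of $p'\cup\{(\beta,\xi)\}$. Incompatibility: if the images of $p$ and $q$ are compatible, then by density they have a common extension $(r,\check\xi)$. Now $r\cup\{(\beta,\xi)\}\le p$. Below $\beta$ this is $r\le p{\restriction}\beta$. At $\beta$, if $\beta\in\operatorname{dom}p$, we have $r\Vdash_{P_\beta}\xi\mathrel{\dot\le_\beta}p(\beta)$, so $r{\restriction}a_\beta\Vdash_{P_{a_\beta}}\xi\mathrel{\dot\le_\beta}p(\beta)$ by (v). The same holds for $q$.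

**Fact (vii).** *$P_\beta$ is ccc.* $P_0=\{\emptyset\}$ is ccc. For successors, the two-step iteration theorem says that $P_\beta*\dot Q_\beta$ is ccc, and by (vi) an uncountable antichain of $P_{\beta+1}$ would map to one there.

Let $\beta$ be a limit, and let uncountably many conditions be given. By the $\Delta$-system lemma for finite sets we may pass to uncountably many whose domains pairwise intersect in one finite set (if uncountably many domains are equal, keep those). This root is contained in some $\gamma<\beta$. Since $P_\gamma$ is ccc, there are two of the conditions, $p$ and $q$, such that $p{\restriction}\gamma,q{\restriction}\gamma$ have a common extension $r\in P_\gamma$; and $\operatorname{dom}p\cap\operatorname{dom}q\subseteq\gamma$. Let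
$$s=r\cup p{\restriction}[\gamma,\beta)\cup q{\restriction}[\gamma,\beta).$$
The three domains are disjoint. By (iii), $s\le r\cup p{\restriction}[\gamma,\beta)$, and the latter is $\le p$ by (iv) with $C=\gamma$. Likewise $s\le q$. So the given conditions do not form an antichain.

## 6. Bookkeeping: which orders are used

The purpose of this step is to choose $(a_\beta,\dot Q_\beta)$ so that every small ccc order of the final model is used cofinally often.

By GCH and the regularity of $\lambda$ we have
$$\lambda^\mu=\lambda\qquad(\omega\le\mu<\lambda).\tag{3}$$
Indeed every function from $\mu$ to $\lambda$ is bounded in $\lambda$, and for infinite $\alpha<\lambda$ there are at most $|\alpha|^\mu\le2^{\max(|\alpha|,\mu)}=\max(|\alpha|,\mu)^+\le\lambda$ functions from $\mu$ to $\alpha$.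

Fix $e:\lambda\to\lambda\times\lambda$ such that $e(\beta)=(\delta,i)$ implies $\delta\le\beta$, and each pair $(\delta,i)$ is taken for unboundedly many $\beta$. (Take a map $\lambda\to\lambda\times\lambda$ with all fibers of size $\lambda$, and change its value to $(0,0)$ wherever the first requirement fails. For each $(\delta,i)$ this affects only $\beta<\delta$ in its fiber.)

When $P_\delta$ is defined ($\delta<\lambda$), list, with repetitions allowed, as $(a^\delta_i,\dot Q^\delta_i)$, $i<\lambda$, all pairs $(a,\dot Q)$ such that $a\subseteq\delta$ is closed, $|a|\le\theta$, and $\dot Q$ is a nice $P_a$-name forced by $P_a$ to be a preorder on $\theta$ with largest element $0$. Here a nice name consists of an antichain of $P_a$ for each pair in $\theta\times\theta$; the antichains are countable as $P_a$ is ccc. Since $|P_a|\le\theta$, there are at most $\lambda^\theta\cdot(\theta^\omega)^\theta=\lambda$ such pairs, by (3) and $2^\theta=\theta^+\le\lambda$. There is at least one: $a=\emptyset$ with the full relation.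

At stage $\beta<\lambda$ let $e(\beta)=(\delta,i)$; since $\delta\le\beta$, the pair is known. If $1\Vdash_{P_\beta}$ "$\dot Q^\delta_i$ is ccc", put $(a_\beta,\dot Q_\beta)=(a^\delta_i,\dot Q^\delta_i)$. Otherwise put $a_\beta=\emptyset$ and let $\dot\le_\beta$ be the full relation $\theta\times\theta$. The three requirements hold in either case. This defines $P_\lambda$, which is ccc by (vii), so it preserves cardinals.

## 7. $\mathrm{MA}_\theta$ and $2^\mu=\lambda$ in the extension

Let $G$ be $P_\lambda$-generic and $G_\beta=G\cap P_\beta$. We now prove Theorem 1(1).

**Step 1: $2^\mu\le\lambda$ for $\omega\le\mu<\lambda$.** This step is a count. As $|P_\lambda|=\lambda$ and $P_\lambda$ is ccc, there are at most $(\lambda^\omega)^\mu=\lambda$ nice names for subsets of $\mu$, by (3).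

**Step 2: each coordinate adds a generic filter.** This step shows that coordinate $\beta$ of $G$ handles the order $Q_\beta$, the interpretation of $\dot Q_\beta$. Let $H_\beta$ be the upward closure in $Q_\beta$ of $\{p(\beta):p\in G,\ \beta\in\operatorname{dom}p\}$.

It is a filter. If $p,q\in G$ have $\beta$ in their domains, take $r\in G$ below both. Then $r{\restriction}a_\beta\in G$, and it forces $r(\beta)\mathrel{\dot\le_\beta}p(\beta)$ and $r(\beta)\mathrel{\dot\le_\beta}q(\beta)$. So $r(\beta)\in H_\beta$ lies below $p(\beta)$ and $q(\beta)$.

It meets every dense $D\subseteq Q_\beta$ with $D\in V[G_\beta]$ (in particular it is nonempty). Let $\dot D$ be a $P_\beta$-name for $D$ and let $p_0\in G_\beta$ force that $\dot D$ is dense in $\dot Q_\beta$. Let $p\le p_0$ in $P_\lambda$ be arbitrary. Then $p{\restriction}\beta\le p_0$, so we can extend $p{\restriction}\beta$ to $p'\in P_\beta$ deciding some $\xi\in\dot D$ with $p'\Vdash_{P_\beta}\xi\mathrel{\dot\le_\beta}p(\beta)$; if $\beta\notin\operatorname{dom}p$, any $\xi\in\dot D$ will do. Let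
$$t=p'\cup\{(\beta,\xi)\}\cup p{\restriction}(\beta,\lambda).$$
Then $t\le p$. For $\gamma<\beta$ in $\operatorname{dom}p$ this holds because $p'\le p{\restriction}\beta$. For $\gamma=\beta\in\operatorname{dom}p$, (v) gives $p'{\restriction}a_\beta\Vdash_{P_{a_\beta}}\xi\mathrel{\dot\le_\beta}p(\beta)$. For $\gamma>\beta$ the value is unchanged. So such $t$ are dense below $p_0$, and $G$ contains one. For it, $t{\restriction}\beta=p'\in G_\beta$, so $\xi\in D$, and $\xi=t(\beta)\in H_\beta$.

**Step 3: $\mathrm{MA}_\theta$.** This step checks that the bookkeeping caught every relevant order. It suffices to treat ccc orders of size $\le\theta$ (Kunen, *Set Theory*, 1980, II.3.1). We may add a largest element and pull back along a surjection from $\theta$ that sends $0$ to it. Dense sets pull back to dense sets, and the image of a filter generates a filter. So let $Q$ be a ccc preorder on $\theta$ with largest element $0$ in $V[G]$, and let $\dot Q$ be a $P_\lambda$-name for it, forced by $1$ to be such.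

For each pair in $\theta\times\theta$ take a maximal antichain, necessarily countable, of conditions deciding whether the pair is in $\dot Q$. At most $\theta$ conditions occur, so all of them lie in $P_a$ for some closed $a$ with $|a|\le\theta$, and $a\subseteq\delta$ for some $\delta<\lambda$ since $\lambda>\theta$ is regular. Keeping from each antichain the conditions that force the pair in, we may take $\dot Q$ to be a nice $P_a$-name. By (v), $P_a$ forces that $\dot Q$ is a preorder with largest element $0$. So $(a,\dot Q)=(a^\delta_i,\dot Q^\delta_i)$ for some $i<\lambda$.

If $\delta\le\beta<\lambda$, then $1\Vdash_{P_\beta}$ "$\dot Q$ is ccc". Otherwise some $q\in P_\beta$ forces an uncountable antichain; for a generic $G'\ni q$ for $P_\lambda$, that antichain in $V[G'\cap P_\beta]$ would still be an antichain in $V[G']$, and uncountable because $P_\lambda$ preserves $\omega_1$. This contradicts that $1$ forces $\dot Q$ to be ccc.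

Let $\theta$ dense subsets of $Q$ be given in $V[G]$. As subsets of $\theta$ they have nice names using altogether at most $\theta$ conditions, whose domains are bounded in $\lambda$. So all the dense sets lie in some $V[G_{\beta_0}]$, $\beta_0<\lambda$. Choose $\beta\ge\beta_0,\delta$ with $e(\beta)=(\delta,i)$. Then $\dot Q_\beta=\dot Q$, and by Step 2 the filter $H_\beta$ meets all the given sets.

**Step 4: $\mathfrak c\ge\lambda$.** This step gives the lower bound. Let $\pi:\theta\to\mathrm{Fn}(\omega,2)$ in $V$ be a surjection with $\pi(0)=\emptyset$, and order $\theta$ by $\xi\le\xi'$ iff $\pi(\xi)\supseteq\pi(\xi')$. This is a preorder with largest element $0$, and it is ccc in every extension, since an antichain maps injectively into the countable set $\mathrm{Fn}(\omega,2)$. With $a=\emptyset$ it is on the list, so it is used at $\lambda$ many stages $\beta$. At such a stage $c_\beta=\bigcup\pi[H_\beta]$ is, by Step 2, a Cohen-generic real over $V[G_\beta]$, so $c_\beta\notin V[G_\beta]$. If $\beta'<\beta$ are two such stages, then $c_{\beta'}\in V[G_{\beta'+1}]\subseteq V[G_\beta]$, so $c_{\beta'}\ne c_\beta$. Hence $\mathfrak c\ge\lambda$, and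 $\lambda\le2^\omega\le2^\mu\le\lambda$ for $\omega\le\mu<\lambda$. This proves Theorem 1(1). $\square$

## 8. Traces on a root: every $\theta^{++}$ functions contain an infinite bounded subfamily

We prove Theorem 1(2). Let $\langle f_\xi:\xi<\kappa\rangle$ be a sequence in $\omega^\theta$ in $V[G]$, with names $\dot f_\xi$ $(\xi<\kappa)$ in $V$ chosen such that $1\Vdash\dot f_\xi\in\omega^\theta$.

**Step 1: small supports.** This step confines each name to $\theta$ coordinates. In $V$, for $\xi<\kappa$ and $\alpha<\theta$ choose a maximal antichain, necessarily countable, of conditions deciding $\dot f_\xi(\alpha)$. Let $b_\xi$ be a closed set of size $\le\theta$ containing the domains of all these conditions, for all $\alpha<\theta$. We may then take $\dot f_\xi$ to be a $P_{b_\xi}$-name. For $p\in P_{b_\xi}$ and finite $u$, (v) says that $p\Vdash u\subseteq\dot f_\xi$ means the same for $P_{b_\xi}$ and for $P_\lambda$.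

**Step 2: a $\Delta$-system.** This step makes the supports independent outside a root. For $\mu<\kappa=\theta^{++}$ we have $\mu^\theta\le(\theta^+)^\theta\le2^{\theta^+\cdot\theta}$, but we need a better bound: $(\theta^+)^\theta=\theta^+$ since, under GCH, functions from $\theta$ to $\theta^+$ are bounded and for each bound there are at most $2^\theta=\theta^+$ of them. So $\mu^\theta<\kappa$ for all $\mu<\kappa$, and $\kappa$ is regular. By the $\Delta$-system lemma (Kunen II.1.6) there are $K\in[\kappa]^\kappa$ and $R$ with
$$b_\xi\cap b_\eta=R\qquad\text{for distinct }\xi,\eta\in K.$$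
(If one value of $b_\xi$ occurs $\kappa$ times, use those indices, with $R$ that value. Otherwise there are $\kappa$ distinct values and the lemma applies to them.) As an intersection of closed sets, $R$ is closed, and $|R|\le\theta$.

**Step 3: equal traces.** This step finds names that look alike from the root. For $\xi\in K$ let
$$T_\xi=\{(p{\restriction}R,u):p\in P_{b_\xi},\ u\in\mathrm{Fn}(\theta,\omega),\ p\Vdash u\subseteq\dot f_\xi\}\subseteq P_R\times\mathrm{Fn}(\theta,\omega).\tag{4}$$
The trace $T_\xi$ records which finite pieces of $\dot f_\xi$ can be forced by a condition with a given restriction to $R$. Since $|P_R\times\mathrm{Fn}(\theta,\omega)|\le\theta$, there are at most $2^\theta=\theta^+<\kappa$ possible values. Hence some value is taken $\kappa$ times, and we can pick distinct $\eta,\xi_0,\xi_1,\dots\in K$ with $T_{\xi_n}=T_\eta$ for all $n$. This pigeonhole is where $\kappa=\theta^{++}$ is used; note that the names need not be isomorphic in any further sense.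

**Step 4: accumulation.** This step is (A) of Section 4.

**Claim.** In $V[G]$, for every finite $u\subseteq f_\eta$ there are infinitely many $n$ with $u\subseteq f_{\xi_n}$.

*Proof.* Let $m<\omega$ and $p\Vdash u\subseteq\dot f_\eta$. By genericity it suffices to find a condition below $p$ forcing $u\subseteq\dot f_{\xi_n}$ for some $n>m$: since $p$ is arbitrary, such conditions are dense below any condition in $G$ forcing $u\subseteq\dot f_\eta$.

By (v), $p{\restriction}b_\eta\Vdash u\subseteq\dot f_\eta$. Put $r=p{\restriction}R=(p{\restriction}b_\eta){\restriction}R$. So $(r,u)\in T_\eta$. The sets $b_{\xi_n}\setminus R$ are pairwise disjoint and $\operatorname{dom}p$ is finite, so there is $n>m$ with $\operatorname{dom}p\cap b_{\xi_n}\subseteq R$. Since $(r,u)\in T_\eta=T_{\xi_n}$, there is $q\in P_{b_{\xi_n}}$ with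
$$q{\restriction}R=r=p{\restriction}R\qquad\text{and}\qquad q\Vdash u\subseteq\dot f_{\xi_n}.$$
Now $\operatorname{dom}p\cap\operatorname{dom}q\subseteq\operatorname{dom}p\cap b_{\xi_n}\subseteq R$, and $p,q$ agree on $R$. By (iii), $p\cup q\le p$ and $p\cup q\le q$. So $p\cup q$ is below $p$ and forces $u\subseteq\dot f_{\xi_n}$. $\square$

**Step 5: convergence and the bound.** This step is (B) of Section 4. Work in $V[G]$. For finite $a\subseteq\theta$ let $B_a=\{n:f_{\xi_n}{\restriction}a=f_\eta{\restriction}a\}$. By the Claim with $u=f_\eta{\restriction}a$, each $B_a$ is infinite, and $B_a\cap B_{a'}=B_{a\cup a'}$. So $\{B_{\{\alpha\}}:\alpha<\theta\}$ has all finite intersections infinite. By $\mathrm{MA}_\theta$ and Lemma 2 there is an infinite $B\subseteq\omega$ with $B\setminus B_{\{\alpha\}}$ finite for all $\alpha<\theta$.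

Fix $\alpha<\theta$. For all but finitely many $n\in B$ we have $f_{\xi_n}(\alpha)=f_\eta(\alpha)$, so $\{f_{\xi_n}(\alpha):n\in B\}$ is finite. Hence
$$h(\alpha)=\max\{f_{\xi_n}(\alpha):n\in B\}$$
defines $h\in\omega^\theta$ bounding $\{f_\xi:\xi\in A\}$, where $A=\{\xi_n:n\in B\}$ is infinite because the $\xi_n$ are distinct. This proves Theorem 1(2). $\square$

With $\theta=\omega_1$ and $\kappa=\lambda=\omega_3$, ZFC does not prove that $\omega^{\omega_1}$ is Tukey-top.

## 9. σ-separating families: proof of Theorem 2

**Part (a): a σ-separating family of size $2^\theta$ when $\theta^\omega=\theta$.** This is an Engelking–Karłowicz argument; the plan is to use one coordinate for each way of separating countably many points of $2^\theta$. From $\theta^\omega=\theta$ we get $2^\omega\le\theta$. Let $I$ be the set of pairs $(c,e)$ with $c\in[\theta]^{\le\omega}$ and $e$ a countable partial function from $2^c$ to $\omega$. There are at most $\theta^\omega=\theta$ sets $c$. For each $c$, $|2^c|\le2^\omega\le\theta$, so there are at most $\theta^\omega=\theta$ functions $e$. So $|I|=\theta$. For $x\in2^\theta$ define $f_x\in\omega^I$ by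
$$f_x(c,e)=\begin{cases}e(x{\restriction}c)&\text{if }x{\restriction}c\in\operatorname{dom}e,\\0&\text{otherwise.}\end{cases}$$
Let $x_n\in2^\theta$ be distinct, for $n<\omega$ or for finitely many $n$. For each pair choose a coordinate where the two differ, and let $c$ be the countable set of these coordinates; then the $x_n{\restriction}c$ are distinct. Let $e(x_n{\restriction}c)=n$. Then $f_{x_n}(c,e)=n$ for all $n$, so the coordinate $(c,e)$ separates the given points. Hence $\langle f_x:x\in2^\theta\rangle$ (re-indexed by the cardinal $2^\theta$) is σ-separating, and $[2^\theta]^{<\omega}\le_T\omega^I\cong\omega^\theta$. As $|\omega^\theta|=2^\theta$, $\omega^\theta$ is Tukey-top. Under CH, $\omega_1^\omega=\omega_1$, so the case $\theta=\omega_1$ applies.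

**Part (b): the exact threshold.** The key observation is that *a σ-separating family in $V$ stays σ-separating in any ccc extension*. Let $A\subseteq\kappa$ be countable in the extension. Enumerate it by a name for a function on $\omega$; by the ccc each value has only countably many possibilities, so $A\subseteq A'$ for some $A'\in V$ that is countable in $V$. A coordinate $\alpha$ at which $\xi\mapsto f_\xi(\alpha)$ is injective on $A'$ works for $A$.

Now let GCH hold in $V$ and $\mathrm{cf}(\theta)>\omega$. Then $\theta^\omega=\theta$: functions from $\omega$ to $\theta$ are bounded, and for each infinite $\alpha<\theta$ there are at most $|\alpha|^\omega\le2^{|\alpha|}=|\alpha|^+\le\theta$ functions from $\omega$ to $\alpha$. By (a), $V$ has a σ-separating family of size $2^\theta=\theta^+$ in $\omega^\theta$. It stays σ-separating in $V[G]$, so $[\theta^+]^{<\omega}\le_T\omega^\theta$ there, and by Lemma 1 the same holds for all $\rho\le\theta^+$. If $\rho\ge\theta^{++}$, then $[\rho]^{<\omega}\le_T\omega^\theta$ would give $[\theta^{++}]^{<\omega}\le_T\omega^\theta$, contradicting Theorem 1.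

**Part (c): $\mathrm{MA}_{\omega_1}$ does not decide.** Theorem 1 with $\theta=\omega_1$, $\lambda=\omega_3$ gives a model of $\mathrm{MA}_{\omega_1}+\mathfrak c=2^{\aleph_1}=\aleph_3$ in which $\omega^{\omega_1}$ is not Tukey-top.

For the other direction, start with a model $W$ of CH in which $2^{\aleph_1}=2^{\aleph_2}=\aleph_3$: add $\aleph_3$ subsets of $\omega_1$ with countable conditions over a model of GCH. This forcing is countably closed, so it adds no reals and CH is kept. By CH in the ground model it has the $\aleph_2$-chain condition, so cardinals are preserved. Counting nice names gives $2^{\aleph_1}\le 2^{\aleph_2}\le(\aleph_3^{\aleph_1})^{\aleph_2}=\aleph_3$, computed in the ground model. In $W$, $\omega_3$ is regular and $2^{<\omega_3}=\omega_3$, so there is a ccc extension satisfying $\mathrm{MA}+\mathfrak c=\aleph_3$ (Solovay–Tennenbaum), and there $2^{\aleph_1}=\aleph_3$. By (a), $W$ has a σ-separating family of size $2^{\aleph_1}=\aleph_3$ in $\omega^{\omega_1}$. By the observation in (b) it remains σ-separating in the extension. There $[\aleph_3]^{<\omega}\le_T\omega^{\omega_1}$ and $2^{\aleph_1}=\aleph_3$, so $\omega^{\omega_1}$ is Tukey-top.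 This is the model announced in Section 4: $\mathrm{MA}$ holds, yet no countable subfamily of this family accumulates at a member.

**Part (d): Kurepa trees and the value $\aleph_2$.** The aim is to turn branches into a σ-separating family. Let $T$ be a Kurepa tree. Fix injections $e_\alpha:T_\alpha\to\omega$, and for a cofinal branch $b$, with $b(\alpha)$ its element on level $\alpha$, put $f_b(\alpha)=e_\alpha(b(\alpha))$. Two distinct branches differ at all sufficiently large levels. Given countably many branches, the countably many levels from which on the various pairs differ have an upper bound $\alpha<\omega_1$. At level $\alpha$ all pairs differ, so $b\mapsto f_b(\alpha)$ is injective on the given set. Thus $\aleph_2$ of the branches give a σ-separating family, and $[\omega_2]^{<\omega}\le_T\omega^{\omega_1}$.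

If $2^{\aleph_1}=\aleph_2$, this says that $\omega^{\omega_1}$ is Tukey-top. So if $2^{\aleph_1}=\aleph_2$ and $\omega^{\omega_1}$ is not Tukey-top, there is no Kurepa tree, and then $\omega_2$ is inaccessible in $L$ (Solovay; see Jech, *Set Theory*, 3rd ed., Ch. 27). In that case $L$ is a model of ZFC with an inaccessible cardinal. Consequently the consistency of "$2^{\aleph_1}=\aleph_2$ and $\omega^{\omega_1}$ is not Tukey-top" implies the consistency of an inaccessible cardinal. On the other hand $2^{\aleph_1}\ge\aleph_2$ always, and Theorem 1 realizes non-Tukey-topness with $2^{\aleph_1}=\aleph_3$ from $\mathrm{Con}(\mathrm{ZFC})$. So $\aleph_3$ is the least value obtainable from $\mathrm{Con}(\mathrm{ZFC})$ alone, unless the existence of an inaccessible cardinal is inconsistent or its consistency follows from that of ZFC. $\square$
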